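# Densities of dense subspaces of compacta: Cohen extensions against Martin's Axiom

## Two theorems pulling in opposite directions

**Theorem 1.** Let $W\models$ GCH, let $\mu\ge\omega_2$ be regular, and let $G$ be generic over $W$ for $Fn(\mu,2)$, the finite partial functions from $\mu$ to $2$ (so $\mu$ Cohen reals are added). In $W[G]$, $2^\kappa>\kappa^+$ holds exactly for the infinite cardinals $\kappa$ with $\kappa^+<\mu$, and:

* (a) For every infinite $\kappa$ with $2^\kappa>\kappa^+$ and every compactum $X$ with $d(X)=\kappa$ and $\pi(X)>\kappa^+$, we have $\kappa^+\in dd(X)$.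
* (b) For every infinite $\kappa$ and every compactum $X$ with $d(X)=\kappa$, the set $dd(X)$ contains every $\lambda\in[\kappa,\pi(X)]$ with $\mathrm{cf}(\lambda)=\omega$ or $\mathrm{cf}(\lambda)>\kappa$.
* (c) Consequently $dd(X)=[\omega,\pi(X)]$ for every separable compactum $X$. If $\mu<\aleph_{\omega_1}$, then $dd(X)=[\kappa,\pi(X)]$ for every $\kappa$ with $2^\kappa>\kappa^+$ and every compactum $X$ with $d(X)=\kappa$.
* (d) Similarly, let $W\models$ GCH, let $\kappa$ be regular, $\mathrm{cf}(\mu)>\kappa$ and $\mu\ge\kappa^{++}$, and force with the partial functions from $\mu$ to $2$ of size $<\kappa$. In the extension $2^{<\kappa}=\kappa$, $2^\kappa=\mu$, and the conclusion of (b) holds for this $\kappa$. In particular $\kappa^+\in dd(X)$ whenever $X$ is a compactum with $d(X)=\kappa$ and $\pi(X)>\kappa^+$.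

**Theorem 2.** Assume MA$_{\omega_1}$ (so $2^\omega>\omega_1$). There is a crowded compactum $X$ with $d(X)=\omega$, $\pi(X)=\omega_2$ and $dd(X)=\{\omega,\omega_2\}$.

A third theorem, the general forcing statement from which Theorem 1 follows, is stated below as Theorem 3, once its vocabulary is in place.

## What the spectrum records

All spaces are Hausdorff, and a *compactum* is a compact Hausdorff space. By convention spaces are also *crowded*, that is, without isolated points; this convention will play no role in Theorems 1 and 3. A *$\pi$-base* of $X$ is a family of nonempty open sets such that every nonempty open set contains a member of the family. We write $d(X)$ for the density (least size of a dense subspace), $\pi(X)$ for the $\pi$-weight (least size of a $\pi$-base), and $w(X)$ for the weight.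

**Definition.** The *double density spectrum* of $X$ is
$$dd(X)=\{d(D): D \text{ is a dense subspace of } X\}.$$
For cardinals, $[\kappa,\pi(X)]$ is the set of all cardinals $\lambda$ with $\kappa\le\lambda\le\pi(X)$.

So we look at all dense subspaces $D$ and record the density of each *as a space in its own right*. A dense $D\subseteq X$ may well have $d(D)>d(X)$: a small dense subset of $X$ need not lie inside $D$. A remark used constantly: a set dense in $D$ is dense in $X$, and if $D'\subseteq D$ is dense in $D$, then $d(D')\ge d(D)$. In particular, if $\lambda\in dd(X)$, then it is witnessed by a dense $D'$ with $|D'|=d(D')=\lambda$: take inside a witness $D$ a dense subset of size $\lambda$.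

We may use the following facts. For every compactum $X$,
$$\pi(X)\le w(X)\le 2^{d(X)},\qquad d(X)=\min dd(X),\qquad \pi(X)=\max dd(X). \tag{1}$$
So $dd(X)\subseteq[d(X),\pi(X)]$, and both endpoints belong to $dd(X)$. The question is whether the cardinals in between can be missed:

> Assume $2^\kappa>\kappa^+$. Is there a compactum $X$ with $d(X)=\kappa$ and $\pi(X)>\kappa^+$ such that $\kappa^+\notin dd(X)$, or at least such that $dd(X)\ne[\kappa,\pi(X)]$?

It is posed as an open question, with partial consistency results, by Istvan Juhasz, Jan van Mill, Lajos Soukup and Zoltan Szentmiklossy in "The double density spectrum of a topological space", arXiv:2109.10823 (2021).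

The hypotheses are the obvious ones. If $\pi(X)\le\kappa^+$, then $[\kappa,\pi(X)]$ consists of endpoints and nothing can be missed; and $\pi(X)\le 2^\kappa$ by (1), so $\pi(X)>\kappa^+$ requires $2^\kappa>\kappa^+$.

Now read the theorems against the question. Take $\mu=\omega_2$ in Theorem 1 and $\kappa=\omega$. In $W[G]$ we have $2^\omega=\omega_2>\omega_1$, and every separable compactum has $dd(X)=[\omega,\pi(X)]$. So for $\kappa=\omega$ there is no compactum as in the first part of the question and none as in the second: ZFC does not prove either existence statement. By (a), in these Cohen models the first part fails simultaneously for all $\kappa$ with $2^\kappa>\kappa^+$, and by (c) so does the second if $\mu<\aleph_{\omega_1}$. In the other direction, Theorem 2 gives a model where both parts have the answer yes for $\kappa=\omega$; consistency results of this positive kind are already in the paper just named. Hence for $\kappa=\omega$ both existence statements are independent of ZFC. One thing is not decided here: whether in (b) a singular $\lambda$ with $\omega<\mathrm{cf}(\lambda)\le\kappa<\lambda<\pi(X)$ must belong to $dd(X)$.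 This does not affect either part of the question.

## Cantor cubes, and a criterion for density $\lambda$

For $X=[0,1]$ the rational intervals give $\pi(X)=\omega$, so $dd(X)=\{\omega\}$. For longer spectra the first spaces to try are the cubes $2^\lambda$ with $\omega\le\lambda\le2^\omega$. By the Hewitt–Marczewski–Pondiczery theorem they are separable. Also $\pi(2^\lambda)=\lambda$: the standard base has size $\lambda$, and for uncountable $\lambda$, if fewer than $\lambda$ basic open sets are given, some coordinate $i$ is mentioned by none of them, so none is contained in $\{x:x_i=1\}$.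

Let $\lambda$ be uncountable and let $\sigma_\lambda\subseteq2^\lambda$ be the set of points with only finitely many coordinates equal to $1$. It is dense and has size $\lambda$. If $E'\subseteq\sigma_\lambda$ has size less than $\lambda$, then fewer than $\lambda$ coordinates are ever equal to $1$ on $E'$, so $E'$ misses some $\{x: x_i=1\}$ and is not dense. Thus $d(\sigma_\lambda)=\lambda$.

Now let $\omega<\nu<\lambda\le2^\omega$. Then $2^\lambda\cong2^\nu\times2^\lambda$. Let $F$ be a countable dense subset of $2^\lambda$. The set $\sigma_\nu\times F$ is dense and has size $\nu$, and the projection of any of its dense subsets is dense in $\sigma_\nu$; so its density is exactly $\nu$. Hence $dd(2^\lambda)=[\omega,\lambda]$ in ZFC, and cubes give no counterexample.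

The mechanism deserves to be isolated. There are open sets $b_i=\{x:x_i=1\}$, and each point of the dense set lies in few of them.

**Lemma 1 (avoidance).** Let $\theta<\lambda$ be infinite cardinals, $E$ a dense subset of a space $X$ with $|E|\le\lambda$, and $b_i$ ($i<\lambda$) nonempty open subsets of $X$ such that every point of $E$ lies in $b_i$ for at most $\theta$ many $i$. Then $d(E)=\lambda$.

*Proof.* Clearly $d(E)\le\lambda$. Let $E'\subseteq E$ with $|E'|<\lambda$. The number of $i$ with $b_i\cap E'\neq\emptyset$ is at most $|E'|\cdot\theta<\lambda$. So some $b_i$ misses $E'$. As $E\cap b_i$ is a nonempty open subset of $E$, the set $E'$ is not dense in $E$. $\square$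

## Choosing the avoided sets by recursion, and where this stops

Let $X$ be a compactum with $d(X)=\kappa$ and $\pi(X)>\lambda>\kappa$. To get $\lambda\in dd(X)$ from Lemma 1 we need open sets $b_i$ ($i<\lambda$) and a dense set of at most $\lambda$ points, each lying in at most $\kappa$ of the $b_i$. Compactness helps: given a nonempty open $U$ and a small $t\subseteq\lambda$, there is a point of $\overline U$ outside all $b_i$, $i\notin t$, provided
$$U\not\subseteq\overline{b_{i_1}}\cup\dots\cup\overline{b_{i_m}}\quad\text{for all } i_1,\dots,i_m\in\lambda\setminus t. \tag{2}$$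
Indeed, the closed sets $\overline U\setminus b_i$, $i\notin t$, then have the finite intersection property.

The hypothesis $\pi(X)>\lambda$ gives the following. If $\mathcal V$ is a family of at most $\lambda$ nonempty open sets, it is not a $\pi$-base, so some nonempty open $O$ contains no member of $\mathcal V$, and by regularity there is a nonempty open $b$ with $\overline b\subseteq O$; then $\overline b$ contains no member of $\mathcal V$. So the natural plan is a recursion: choose $b_i$ such that $\overline{b_i}$ contains no member of a family $\mathcal V_i$ of size at most $\lambda$ that holds everything built so far.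

The plan stops at (2). To make $E$ dense we need (2) for all $U$ from some $\pi$-base, and a $\pi$-base has more than $\lambda$ members. So most sets $U$ are in none of the families $\mathcal V_i$; nothing controls them, and such a $U$ may lie inside many of the $b_i$ at once. Besides, even if (2) were true for all $U$, picking one point for each $U$ would give too many points.

This is not a lack of cleverness in choosing $\mathcal V_i$. In the space of Theorem 2, with $\kappa=\omega$ and $\lambda=\omega_1$, *every* sequence of $\omega_1$ nonempty open sets has uncountably many members with a common nonempty open subset $V$. A dense set must have a point in $V$, and that point lies in uncountably many of the $b_i$. We prove this now.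

## A tower space under MA

**Step 1: a tower.** *The purpose is to get an almost decreasing sequence of length $\omega_2$.* Write $A\subseteq^*B$ if $A\setminus B$ is finite, and $A=^*B$ if $A\subseteq^*B\subseteq^*A$. Assume MA$_{\omega_1}$. First, if $\gamma<\omega_2$ and $\langle B_\alpha:\alpha<\gamma\rangle$ is a $\subseteq^*$-decreasing sequence of infinite subsets of $\omega$, then there is an infinite $B$ with $B\subseteq^*B_\alpha$ for all $\alpha$ (Solovay's lemma; see Kunen, *Set Theory*). For completeness: let conditions be pairs $(s,F)$ with $s\in[\omega]^{<\omega}$ and $F\in[\gamma]^{<\omega}$, where $(s',F')\le(s,F)$ means $s'\supseteq s$, $F'\supseteq F$ and $s'\setminus s\subseteq\bigcap_{\alpha\in F}B_\alpha$. Two conditions with the same $s$ are compatible, so the poset is c.c.c. The sets $\{(s,F):\alpha\in F\}$ for $\alpha<\gamma$ are dense, and so are the sets $\{(s,F):|s|\ge n\}$, because $\bigcap_{\alpha\in F}B_\alpha$ is infinite. A filter $H$ meeting these at most $\omega_1$ dense sets gives the infinite set $B=\bigcup\{s:(s,F)\in H\}$. If $(s,F)\in H$ and $\alpha\in F$, then $B\setminus s\subseteq B_\alpha$: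 an element of $B\setminus s$ lies in some $s'$ with $(s',F')\in H$, and a common extension in $H$ of $(s,F)$ and $(s',F')$ shows that it is in $B_\alpha$.

Now define infinite sets $A_\alpha$ ($\alpha<\omega_2$) by recursion. Let $A_0=\omega$; let $A_{\alpha+1}\subseteq A_\alpha$ be infinite with $A_\alpha\setminus A_{\alpha+1}$ infinite; for limit $\alpha$ let $A_\alpha$ be an infinite set with $A_\alpha\subseteq^*A_\beta$ for all $\beta<\alpha$. For $\alpha<\beta<\omega_2$ we have $A_\beta\subseteq^*A_\alpha$, and $A_\alpha\setminus A_\beta$ is infinite because $A_\beta\subseteq^*A_{\alpha+1}$. Put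
$$\mathcal A=\{A\subseteq\omega: A=^*A_\alpha\text{ for some }\alpha<\omega_2\}.$$
Then $|\mathcal A|=\omega_2$, all members are infinite, and $\mathcal A$ is closed under finite intersections, because $A=^*A_\alpha$, $B=^*A_\beta$ and $\alpha\le\beta$ give $A\cap B=^*A_\beta$.

**Step 2: a countable space.** *We turn the tower into a topology on a countable set.* Let $D=[\omega]^{<\omega}$, let $s\sqsubseteq t$ mean that $s$ is an initial segment of $t$, and for $s\in D$, $A\in\mathcal A$ let
$$U(s,A)=\{t\in D: s\sqsubseteq t,\ t\setminus s\subseteq A\}.$$
For example $U(\emptyset,A)$ is the set of finite subsets of $A$. Clearly $s\in U(s,A)$. If $u\in U(s,A)\cap U(t,B)$ and $v\in U(u,A\cap B)$, then $s\sqsubseteq u\sqsubseteq v$ and $v\setminus s=(v\setminus u)\cup(u\setminus s)\subseteq A$, and likewise for $t,B$; so $U(u,A\cap B)\subseteq U(s,A)\cap U(t,B)$. Thus the sets $U(s,A)$ form a base of a topology on $D$.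

Each $U(s,A)$ is clopen. Let $t\notin U(s,A)$; we find a neighborhood $U(t,B)$ of $t$ that misses $U(s,A)$. If $s\sqsubseteq t$ and $t\setminus s\not\subseteq A$, any $B$ works, since $v\in U(t,B)$ has $v\setminus s\supseteq t\setminus s$. If $s,t$ are $\sqsubseteq$-incomparable, any $B$ works, since two initial segments of the same $v$ are comparable. If $t\sqsubseteq s$ and $t\ne s$, take $B\in\mathcal A$ with $B\cap(\max s+1)=\emptyset$: if $v\in U(t,B)$ and $s\sqsubseteq v$, then $\emptyset\ne s\setminus t\subseteq v\setminus t\subseteq B$, which is impossible.

$D$ is Hausdorff: if $s\neq t$, then one of them, say $s$, is not an initial segment of the other, and the clopen set $U(s,A)$ contains $s$ but not $t$. $D$ is crowded, since $s\cup\{n\}\in U(s,A)$ for all $n\in A$ with $n>\max s$. So $D$ is a countable crowded zero-dimensional Hausdorff space, hence Tychonoff.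

**Step 3: compactify.** *We check $d$ and $\pi$.* Let $X$ be any compactification of $D$. An isolated point of $X$ would lie in the dense set $D$ and be isolated in $D$; so $X$ is crowded. $D$ is countable and dense, and $X$ is infinite, so $d(X)=\omega$.

Next, $\pi(X)=\pi(D)$. If $\mathcal B$ is a $\pi$-base of $X$, then $\{B\cap D:B\in\mathcal B\}$ is one of $D$. Conversely, let $\mathcal B$ be a $\pi$-base of $D$; closures and interiors are taken in $X$. For a nonempty $B=O\cap D$ with $O$ open in $X$ we have $O\subseteq\overline{O\cap D}=\overline B$, so
$$\mathrm{int}\,\overline B\ne\emptyset. \tag{3}$$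
Given a nonempty open $V\subseteq X$, take a nonempty open $O$ with $\overline O\subseteq V$ and $B\in\mathcal B$ with $B\subseteq O\cap D$; then $\mathrm{int}\,\overline B\subseteq V$. So $\{\mathrm{int}\,\overline B:B\in\mathcal B\}$ is a $\pi$-base of $X$. Taking for $\mathcal B$ the base of $D$, the same argument shows:
$$\text{every nonempty open } V\subseteq X \text{ contains some } \overline{U(s,A)}. \tag{4}$$

We have $\pi(D)\le|D|\cdot|\mathcal A|=\omega_2$. Suppose $\pi(D)\le\omega_1$. Shrinking the members of a small $\pi$-base, we get a $\pi$-base $\{U(s_i,A_i):i<\omega_1\}$ with $A_i=^*A_{\alpha_i}$. Pick $\alpha<\omega_2$ above all $\alpha_i$. Some $U(s_i,A_i)$ is contained in $U(\emptyset,A_\alpha)$. Then $s_i\cup\{n\}\in U(\emptyset,A_\alpha)$ for all $n\in A_i$ with $n>\max s_i$, so $A_{\alpha_i}\subseteq^*A_\alpha$, contradicting that $A_{\alpha_i}\setminus A_\alpha$ is infinite. Hence $\pi(X)=\omega_2$.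

**Step 4: uncountably many open sets have a common part.** *This is the property promised in the last section.* Let $b_i$ ($i<\omega_1$) be nonempty open subsets of $X$. By (4) choose $\overline{U(s_i,A_i)}\subseteq b_i$ with $A_i=^*A_{\alpha_i}$. Pick $\beta<\omega_2$ above all $\alpha_i$. Then $A_\beta\subseteq^*A_i$, so there is $k_i<\omega$ with $A_\beta\setminus k_i\subseteq A_i$. There are only countably many pairs $(s_i,k_i)$, so some $(s,k)$ equals $(s_i,k_i)$ for uncountably many $i$. For these $i$ we have $U(s,A_\beta\setminus k)\subseteq U(s_i,A_i)$, so the set $V=\mathrm{int}\,\overline{U(s,A_\beta\setminus k)}$, nonempty by (3), is contained in $b_i$.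

**Step 5: $\omega_1\notin dd(X)$.** *We turn Step 4 against a dense set of density $\omega_1$.* Suppose $\omega_1\in dd(X)$. Then there is a dense $E=\{e_\eta:\eta<\omega_1\}$ with $d(E)=\omega_1$. For $i<\omega_1$ the countable set $\{e_\eta:\eta<i\}$ is not dense in $E$, hence not in $X$; let $b_i$ be a nonempty open set that misses it. By Step 4 there is a nonempty open $V$ with $V\subseteq b_i$ for unboundedly many $i<\omega_1$. Then $V$ misses $\{e_\eta:\eta<i\}$ for unboundedly many $i$, so $V\cap E=\emptyset$, contradicting density.

By (1), $dd(X)\subseteq[\omega,\omega_2]$ and both endpoints belong to it. So $dd(X)=\{\omega,\omega_2\}$, and Theorem 2 is proved. $\blacksquare$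

## Forcing with partial functions: supports and counting

In ZFC alone, then, the uncontrolled sets $U$ can defeat us. In a Cohen extension they are controlled: each $U$ can be coded by a subset of $\kappa$, and each subset of $\kappa$ uses only $\kappa$ many coordinates of the generic function. If the $b_i$ are built on disjoint sets of coordinates, then $U$ is independent of all but $\kappa$ many of them, much as in the cube. To state this, let $W$ be a ground model of ZFC, $\kappa$ an infinite cardinal of $W$, $J\in W$ a set, and $P\in W$ a set of partial functions from $J$ to $2$, ordered by reverse inclusion.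

**Definition.** $P$ is *$\kappa$-admissible* if in $W$:

* $P$ is closed under restrictions, and $p\cup q\in P$ whenever $p,q\in P$ have disjoint domains;
* $|\mathrm{dom}\,p|\le\kappa$ for all $p\in P$;
* $P$ has the $\kappa^+$-c.c.

For example $Fn(\mu,2)$ is $\kappa$-admissible for every infinite $\kappa$: conditions are finite and the poset is c.c.c.

**Theorem 3.** Let $P$ be $\kappa$-admissible and $G$ be $P$-generic over $W$. Let $\lambda>\kappa$ be a cardinal of $W$ with $(\lambda^\kappa=\lambda)^W$. Then in $W[G]$: if $X$ is a compactum with $d(X)\le\kappa$ and $\pi(X)>\lambda$, then $\lambda\in dd(X)$.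

Here $\kappa$ need not remain a cardinal in $W[G]$; $d(X)\le\kappa$ means that $X$ has a dense set of the form $\{d_n:n<\kappa\}$. By the $\kappa^+$-c.c., all cardinals $>\kappa$ of $W$, and $\lambda$ in particular, remain cardinals.

For $I\subseteq J$ with $I\in W$ let $P_I=\{p\in P:\mathrm{dom}\,p\subseteq I\}$ and $G_I=G\cap P_I$. For disjoint $I,I'\in W$ the map $p\mapsto(p{\restriction}I,p{\restriction}I')$ is an isomorphism $P_{I\cup I'}\cong P_I\times P_{I'}$, by the first clause of the definition, and it carries $G_{I\cup I'}$ to $G_I\times G_{I'}$: restrictions of members of $G$ are weaker conditions, hence in $G$; and if $p\in G_I$, $q\in G_{I'}$, then a common extension of them in $G$ extends $p\cup q$, so $p\cup q\in G$. Applying this to $P\cong P_I\times P_{J\setminus I}$ and using the product lemma, $G_I$ is $P_I$-generic over $W$; and for disjoint $I,I'$, $G_{I'}$ is $P_{I'}$-generic over $W[G_I]$ and $W[G_{I\cup I'}]=W[G_I][G_{I'}]$. The same holds for three or more disjoint sets. Clearly $W[G_I]\subseteq W[G_{I'}]$ if $I\subseteq I'$. Finally $P_I$ has the $\kappa^+$-c.c.: if $p,q\in P_I$ have a common extension $r\in P$,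 then $r{\restriction}I\in P_I$ is a common extension too, so antichains of $P_I$ are antichains of $P$.

Recall that a *nice name* for a subset of $\kappa$ is a name $\bigcup_{n<\kappa}\{\check n\}\times A_n$ with each $A_n$ an antichain, and that for every name $\sigma$ there is a nice name $\tau$ such that every condition forces $\tau=\sigma\cap\kappa$.

**Lemma 2 (supports).** Every $A\in\mathcal P(\kappa)\cap W[G]$ lies in $W[G_S]$ for some $S\in W$ with $S\subseteq J$, $|S|^W\le\kappa$. More precisely, every nice name for a subset of $\kappa$ is a $P_S$-name for some such $S$.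

*Proof.* A nice name consists of $\kappa$ antichains, each of size at most $\kappa$, of conditions with domains of size at most $\kappa$. Let $S$ be the union of all these domains. $\square$

**Lemma 3 (counting).** Let $(\lambda^\kappa=\lambda)^W$ and let $K\in W$, $K\subseteq J$, $|K|^W\le\lambda$. Then $|\mathcal P(\kappa)\cap W[G_K]|\le\lambda$ in $W[G]$.

*Proof.* In $W$, $|P_K|\le\lambda^\kappa\cdot2^\kappa=\lambda$: choose a domain of size at most $\kappa$ and then a function on it. A nice $P_K$-name is given by $\kappa$ subsets of $P_K$ of size at most $\kappa$, so there are at most $(\lambda^\kappa)^\kappa=\lambda$ of them, and each subset of $\kappa$ in $W[G_K]$ is the value of one. $\square$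

The proof also shows that $\mathcal P(\kappa)\cap W[G_K]$ has a canonical $P$-name, built from the set of all nice $P_K$-names. So statements about this set can be forced.

## Interpolation between independent supports

How can supports tell us that $U\not\subseteq b$? Suppose a set $A$ is built from one part of the generic, $C$ from a disjoint part, and $A\subseteq C$. Neither part knows the other, so the inclusion must have a reason in what they share.

**Lemma 4 (interpolation).** Let $I,K,S\in W$ be subsets of $J$ with $S\cap(I\cup K)=\emptyset$. If $A\in W[G_{I\cup K}]$, $C\in W[G_{K\cup S}]$ and $A\subseteq C\subseteq\kappa$, then there is $c\in W[G_K]$ with $A\subseteq c\subseteq C$.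

*Proof.* Put $I'=I\setminus K$. The sets $K,I',S$ are pairwise disjoint, so $G_{I'}\times G_S$ is $P_{I'}\times P_S$-generic over $W[G_K]$, while $A\in W[G_K][G_{I'}]$ and $C\in W[G_K][G_S]$. In $W[G_K]$ take a $P_{I'}$-name $\dot A$ for $A$ and a $P_S$-name $\dot C$ for $C$, both for subsets of $\kappa$. Some $(p,q)\in G_{I'}\times G_S$ forces $\dot A\subseteq\dot C$ over $W[G_K]$. Let
$$c=\{n<\kappa:\ \text{some } p'\le p \text{ in } P_{I'} \text{ forces } n\in\dot A\}.$$
By definability of forcing, $c\in W[G_K]$.

If $n\in A$, some element of $G_{I'}$ forces $n\in\dot A$, and we can take it below $p\in G_{I'}$. So $A\subseteq c$.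

Let $n\in c$, witnessed by $p'$. Then $q$ forces $n\in\dot C$: otherwise some $q'\le q$ forces $n\notin\dot C$, and $(p',q')\le(p,q)$ forces $n\in\dot A\setminus\dot C$, a contradiction. As $q\in G_S$, we get $n\in C$. So $c\subseteq C$. $\square$

An example with $P=Fn(\mu,2)$, $\kappa=\omega$, $I=\omega$, $K=\emptyset$, $S\cap\omega=\emptyset$: let $A=\{n<\omega:(\bigcup G)(n)=1\}$, a Cohen real. If $A\subseteq C\subseteq\omega$ with $C\in W[G_S]$, there is $c\in W$ with $A\subseteq c\subseteq C$. By genericity such a $c$ is cofinite: if $\omega\setminus c$ were infinite, any condition could be extended to take the value $1$ at some $n\notin c$. So $C$ must be cofinite.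

## Traces of regular open sets

From now until the end of the proof of Theorem 3 let $X\in W[G]$ be a compactum with $\pi(X)>\lambda$ and $\{d_n:n<\kappa\}$ a dense set (repetitions allowed). For $V\subseteq X$ open define the *trace*
$$\mathrm{tr}(V)=\{n<\kappa:d_n\in V\}.$$
Let $RO$ be the family of *regular open* sets, those with $U=\mathrm{int}\,\overline U$. For instance $[0,1/2)$ is regular open in $[0,1]$, while $[0,1/2)\cup(1/2,1]$ is not. If $d_n$ enumerates the rationals of $[0,1]$ other than $1/2$, then $[0,1/2)\cup(1/2,1]$ and $[0,1]$ have the same trace; so traces do not determine open sets. They do determine regular open ones, and we shall use the following.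

* If $U,V\in RO$, then $U\cap V\in RO$ and $X\setminus\overline U\in RO$; and $\mathrm{tr}(U\cap V)=\mathrm{tr}(U)\cap\mathrm{tr}(V)$. The set $\mathrm{int}\,\overline O$ is in $RO$ for every open $O$.
* If $\mathrm{tr}(V)\subseteq\mathrm{tr}(U)$, then, since the $d_n$ are dense, $V\subseteq\overline{\{d_n:n\in\mathrm{tr}(V)\}}\subseteq\overline U$. If moreover $U\in RO$, then $V\subseteq\mathrm{int}\,\overline U=U$.

## Proof of Theorem 3

**Step 1: a regular open set not seen from $K$.** *This is the recursion step of the naive plan, with the family $\mathcal V$ indexed by the subsets of $\kappa$ in an intermediate model.* Let $K\in W$, $K\subseteq J$, $|K|^W\le\lambda$. We claim that there is a nonempty $b\in RO$ with the property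

$(\dagger)_K$: there are no $c\in\mathcal P(\kappa)\cap W[G_K]$ and nonempty open $V$ with $\mathrm{tr}(V)\subseteq c\subseteq\mathrm{tr}(b)$.

For each $c\in\mathcal P(\kappa)\cap W[G_K]$ for which some nonempty open $V$ has $\mathrm{tr}(V)\subseteq c$, choose one such $V_c$. By Lemma 3 there are at most $\lambda<\pi(X)$ sets $V_c$, so they do not form a $\pi$-base. Let $O\neq\emptyset$ be open and contain no $V_c$. Choose a nonempty open $O'$ with $\overline{O'}\subseteq O$, and put $b=\mathrm{int}\,\overline{O'}$. Then $b\in RO$ is nonempty and $\overline b\subseteq\overline{O'}\subseteq O$. Suppose $\mathrm{tr}(V)\subseteq c\subseteq\mathrm{tr}(b)$ with $c,V$ as in $(\dagger)_K$. Then $V_c$ is defined and $\mathrm{tr}(V_c)\subseteq c\subseteq\mathrm{tr}(b)$, so $V_c\subseteq\overline b\subseteq O$, a contradiction.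

**Step 2: $\lambda$ many such sets on disjoint supports.** *We want $b_i$ for $i<\lambda$ whose supports, apart from what was used earlier, are pairwise disjoint; and the sequence of supports must lie in $W$, so we work with names.* Replacing $X$ by a homeomorphic copy, let its underlying set be an ordinal. Fix names for $X$ and $\langle d_n:n<\kappa\rangle$ and a condition $p_0\in G$ forcing everything we assumed about them. Step 1 holds in every generic extension by a filter containing $p_0$. So for every $K\in W$ with $K\subseteq J$ and $|K|^W\le\lambda$, $p_0$ forces that there is a nonempty regular open set satisfying $(\dagger)_K$.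

Work in $W$ and recurse on $i<\lambda$. Suppose the $S_j$ ($j<i$) are given, each of size at most $\kappa$. Put
$$K_i=\bigcup_{j<i}S_j,$$
so $|K_i|\le\lambda$. By the maximal principle choose a name $\dot b_i$ such that $p_0$ forces $\dot b_i$ to be a nonempty regular open set satisfying $(\dagger)_{K_i}$. (These are names for subsets of a fixed ordinal, and up to forced equality nice names suffice; so all choices can be made with one well-ordering, fixed in $W$, of a set of names.) Choose nice names for $\mathrm{tr}(\dot b_i)$ and $\mathrm{tr}(X\setminus\overline{\dot b_i})$. By Lemma 2 both are $P_{R_i}$-names for some $R_i\subseteq J$ with $|R_i|\le\kappa$. Put $S_i=R_i\setminus K_i$.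

Back in $W[G]$, let $b_i$ be the value of $\dot b_i$. The result: $\langle S_i:i<\lambda\rangle\in W$, the $S_i$ are pairwise disjoint and of size at most $\kappa$ in $W$; each $b_i$ is nonempty, regular open, and satisfies $(\dagger)_{K_i}$; and since $R_i\subseteq K_i\cup S_i$,
$$\mathrm{tr}(b_i),\ \mathrm{tr}(X\setminus\overline{b_i})\in W[G_{K_i\cup S_i}],\qquad K_i\cup S_i=\bigcup_{l\le i}S_l. \tag{5}$$

**Step 3: a set whose support misses $S_i$ is not inside $\overline{b_i}$.** *This is (2) for a single $b_i$; here interpolation replaces the list of earlier sets.* Let $I\in W$, $I\subseteq J$, $I\cap S_i=\emptyset$, and let $V\in RO$ be nonempty with $\mathrm{tr}(V)\in W[G_I]$. We claim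
$$V\not\subseteq\overline{b_i}. \tag{6}$$
If $V\subseteq\overline{b_i}$, then $V\subseteq\mathrm{int}\,\overline{b_i}=b_i$, so $\mathrm{tr}(V)\subseteq\mathrm{tr}(b_i)$. Now $\mathrm{tr}(V)\in W[G_{I\cup K_i}]$, $\mathrm{tr}(b_i)\in W[G_{K_i\cup S_i}]$, and $S_i\cap(I\cup K_i)=\emptyset$. By Lemma 4 there is $c\in W[G_{K_i}]$ with $\mathrm{tr}(V)\subseteq c\subseteq\mathrm{tr}(b_i)$, contradicting $(\dagger)_{K_i}$.

Notice that $V$ is arbitrary: it may have been unknown when $b_i$ was chosen. This is exactly what the naive recursion could not handle.

**Step 4: finitely many $b_i$ at once.** *We prove (2).* Let $T=([\lambda]^{\le\kappa})^W$. Since $(\lambda^\kappa=\lambda)^W$, we have $|T|=\lambda$. For $t\in T$ put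
$$I_t=J\setminus\bigcup_{i\in\lambda\setminus t}S_i\ \in W.$$
Let $t\in T$, let $U\in RO$ be nonempty with $\mathrm{tr}(U)\in W[G_{I_t}]$, and let $i_1<\dots<i_m$ be in $\lambda\setminus t$. We claim
$$U\setminus(\overline{b_{i_1}}\cup\dots\cup\overline{b_{i_m}})\ne\emptyset. \tag{7}$$
Remove the closures one at a time, in increasing order of index: let $U_0=U$ and $U_k=U_{k-1}\cap(X\setminus\overline{b_{i_k}})\in RO$. By (5), $\mathrm{tr}(U_k)\in W[G_{H_k}]$, where
$$H_k=I_t\cup\bigcup_{1\le j\le k}(K_{i_j}\cup S_{i_j})\in W,\qquad H_0=I_t .$$
We check that $H_{k-1}\cap S_{i_k}=\emptyset$. First, $I_t\cap S_{i_k}=\emptyset$ because $i_k\notin t$. For $j<k$ the set $K_{i_j}\cup S_{i_j}=\bigcup_{l\le i_j}S_l$ is disjoint from $S_{i_k}$ because $i_j<i_k$. So if $U_{k-1}\ne\emptyset$, then (6), applied to $V=U_{k-1}$ and $I=H_{k-1}$, gives $U_{k-1}\not\subseteq\overline{b_{i_k}}$, that is, $U_k\neq\emptyset$. By induction $U_m\ne\emptyset$, which is (7).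

**Step 5: $\lambda$ many points.** *A point for each $U$ would be too many. Instead one point will serve all $U$ that contain a given $d_n$ and have support in a given $I_t$.* For $t\in T$ and $n<\kappa$ let
$$\mathcal U_{t,n}=\{U\in RO: d_n\in U,\ \mathrm{tr}(U)\in W[G_{I_t}]\},\qquad F_{t,n}=\bigcap_{U\in\mathcal U_{t,n}}\overline U\ \setminus\bigcup_{i\in\lambda\setminus t}b_i .$$
The family $\mathcal U_{t,n}$ contains $X$ and is closed under finite intersections: the intersection is regular open, contains $d_n$, and its trace is the intersection of sets in $W[G_{I_t}]$. Now $F_{t,n}$ is an intersection of closed sets $\overline U$ and $X\setminus b_i$ in a compact space. Given $U^1,\dots,U^r\in\mathcal U_{t,n}$ and finitely many $i\in\lambda\setminus t$, apply (7) to $U=\bigcap_jU^j$, which is nonempty since it contains $d_n$: there is a point of $U\subseteq\bigcap_j\overline{U^j}$ outside these finitely many $b_i$. By compactness $F_{t,n}\neq\emptyset$. Choose $x_{t,n}\in F_{t,n}$ and let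
$$E=\{x_{t,n}:t\in T,\ n<\kappa\},\qquad |E|\le\lambda .$$

**Step 6: $E$ is dense.** *Here supports are used for arbitrary open sets.* Let $V\ne\emptyset$ be open. Choose a nonempty open $O$ with $\overline O\subseteq V$ and let $U=\mathrm{int}\,\overline O$; then $U\in RO$ is nonempty and $\overline U\subseteq V$. Choose $n$ with $d_n\in U$. By Lemma 2 there is $S\in W$ with $|S|^W\le\kappa$ and $\mathrm{tr}(U)\in W[G_S]$. Let $t=\{i<\lambda:S\cap S_i\neq\emptyset\}$. Since $\langle S_i:i<\lambda\rangle\in W$, also $t\in W$; since the $S_i$ are pairwise disjoint, $|t|^W\le|S|^W\le\kappa$. So $t\in T$. No $S_i$ with $i\notin t$ meets $S$, so $S\subseteq I_t$ and $\mathrm{tr}(U)\in W[G_{I_t}]$. Hence $U\in\mathcal U_{t,n}$ and $x_{t,n}\in\overline U\subseteq V$.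

**Step 7: $d(E)=\lambda$.** *This is avoidance.* By construction $x_{t,n}\in b_i$ only if $i\in t$, and $|t|\le|\kappa|<\lambda$ in $W[G]$. So each point of $E$ lies in at most $|\kappa|$ of the $b_i$, and Lemma 1, applied in $W[G]$ with $\theta=|\kappa|$, gives $d(E)=\lambda$. Therefore $\lambda\in dd(X)$. $\blacksquare$

The hypothesis $(\lambda^\kappa=\lambda)^W$ was used twice: in Lemma 3, so that the sets $V_c$ are too few to form a $\pi$-base, and in Step 4 for $|T|=\lambda$.

## Proof of Theorem 1

**Step 1: cardinal arithmetic.** *We check the hypothesis of Theorem 3 and compute $2^\kappa$.* In $W$, GCH gives, for infinite cardinals $\kappa<\lambda$,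
$$\mathrm{cf}(\lambda)>\kappa\ \Longrightarrow\ \lambda^\kappa=\lambda. \tag{8}$$
Indeed each function from $\kappa$ to $\lambda$ is bounded, so $\lambda^\kappa\le\sum_{\alpha<\lambda}|\alpha|^\kappa$, and $|\alpha|^\kappa\le2^{\max(|\alpha|,\kappa)}=\max(|\alpha|,\kappa)^+\le\lambda$ for every $\alpha<\lambda$.

The poset $Fn(\mu,2)$ is c.c.c., so it preserves cardinals and cofinalities, and it is $\kappa$-admissible for every infinite $\kappa$. Split the generic function $\mu\to2$ into $\mu$ functions $\omega\to2$ via a bijection $\mu\times\omega\to\mu$ in $W$; by genericity these are pairwise distinct. So $2^\omega\ge\mu$ in $W[G]$. A nice name for a subset of $\kappa$ is given by $\kappa$ countable subsets of a set of size $\mu$, so there are at most $(\mu^\omega)^\kappa=\mu^\kappa$ of them, computed in $W$. If $\kappa<\mu$, then $\mu^\kappa=\mu$ by (8), since $\mu$ is regular. If $\kappa\ge\mu$, then $\mu^\kappa\le\kappa^\kappa=2^\kappa=\kappa^+$. Hence in $W[G]$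
$$2^\kappa=\mu\ \text{ for } \omega\le\kappa<\mu,\qquad 2^\kappa=\kappa^+\ \text{ for } \kappa\ge\mu, \tag{9}$$
and $2^\kappa>\kappa^+$ holds exactly when $\kappa^+<\mu$.

**Step 2: part (a).** *This is the case $\lambda=\kappa^+$.* By (8), $((\kappa^+)^\kappa=\kappa^+)^W$. So Theorem 3 gives $\kappa^+\in dd(X)$ whenever $d(X)=\kappa$ and $\pi(X)>\kappa^+$.

**Step 3: part (b), $\mathrm{cf}(\lambda)>\kappa$.** *Theorem 3 applies directly.* The endpoints $\kappa$ and $\pi(X)$ are in $dd(X)$ by (1). So let $\kappa<\lambda<\pi(X)$. If $\mathrm{cf}(\lambda)>\kappa$ in $W[G]$, then also in $W$, since a cofinal map in $W$ is still one in $W[G]$. By (8) Theorem 3 applies.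

**Step 4: part (b), $\mathrm{cf}(\lambda)=\omega$.** *Now Theorem 3 need not apply to $\lambda$; we glue dense sets of densities approaching $\lambda$.* Let $\kappa<\lambda<\pi(X)$. As $\lambda>\kappa\ge\omega=\mathrm{cf}(\lambda)$, $\lambda$ is a limit cardinal, so there are successor cardinals $\kappa<\lambda_0<\lambda_1<\cdots$ with supremum $\lambda$. Each $\lambda_n$ is a successor cardinal in $W$, hence regular there and above $\kappa$, so $(\lambda_n^\kappa=\lambda_n)^W$ by (8).

First we find room. Fix a dense $D\subseteq X$ with $|D|=\kappa$. Let $\mathcal S$ be a maximal disjoint family of nonempty open sets of $\pi$-weight at most $\lambda$. Every member of $\mathcal S$ meets $D$, so $|\mathcal S|\le\kappa$ and $\pi(\bigcup\mathcal S)\le\kappa\cdot\lambda=\lambda$. If $\bigcup\mathcal S$ were dense, a $\pi$-base of this dense open set would be a $\pi$-base of $X$, and $\pi(X)\le\lambda$, a contradiction. So $O=X\setminus\overline{\bigcup\mathcal S}$ is nonempty, and by maximality every nonempty open subset of $O$ has $\pi$-weight greater than $\lambda$. In particular no point of $O$ is isolated, so every nonempty open subset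 of $O$ has two points and contains two disjoint nonempty open sets. Splitting $O$ into $V_0$ and a remainder, splitting the remainder again, and so on, we get pairwise disjoint nonempty open $V_n\subseteq O$ ($n<\omega$) with $\pi(V_n)>\lambda$.

Let $Y_n=\overline{V_n}$. It is a compactum, and $d(Y_n)\le\kappa$ because $D\cap V_n$ is dense in it. Intersecting a $\pi$-base of $Y_n$ with the dense open subset $V_n$ gives a $\pi$-base of $V_n$, so $\pi(Y_n)\ge\pi(V_n)>\lambda>\lambda_n$. By Theorem 3 there is a dense $E_n\subseteq Y_n$ with $|E_n|=d(E_n)=\lambda_n$. Put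
$$E=\bigcup_{n<\omega}E_n\ \cup\ \Big(D\setminus\overline{\bigcup_{n<\omega}V_n}\Big).$$
The closure of $E$ contains every $Y_n$, hence $\overline{\bigcup_nV_n}$, hence all of $D$; so $E$ is dense in $X$. Also $|E|\le\lambda$. Suppose $E'\subseteq E$ is dense in $E$ and $|E'|<\lambda$; choose $n$ with $|E'|<\lambda_n$. For $m\ne n$ the open set $V_n$ is disjoint from $V_m$, hence from $Y_m$; so $E'\cap V_n\subseteq E_n$. Since $E'$ is dense in $X$ and $V_n$ is open, $E'\cap V_n$ is dense in $V_n$, hence in $Y_n$, hence in $E_n$. So $|E'|\ge d(E_n)=\lambda_n$, a contradiction. Thus $d(E)=\lambda$ and $\lambda\in dd(X)$.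

**Step 5: part (c).** *We check that (b) leaves out no cardinal.* By (1), $dd(X)\subseteq[d(X),\pi(X)]$. If $\kappa=\omega$, every infinite $\lambda$ has $\mathrm{cf}(\lambda)=\omega$ or $\mathrm{cf}(\lambda)>\omega$, so (b) gives $dd(X)=[\omega,\pi(X)]$. Now let $\mu<\aleph_{\omega_1}$, $2^\kappa>\kappa^+$ and $d(X)=\kappa$. By (1) and (9), $\pi(X)\le2^\kappa=\mu<\aleph_{\omega_1}$. So every $\lambda\in(\kappa,\pi(X)]$ is $\aleph_\alpha$ for some $0<\alpha<\omega_1$. Either $\alpha$ is a successor and $\mathrm{cf}(\lambda)=\lambda>\kappa$, or $\alpha$ is a countable limit ordinal and $\mathrm{cf}(\lambda)=\omega$. Again (b) applies to every $\lambda$.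

**Step 6: part (d).** *We verify admissibility and see what Steps 3 and 4 used.* Let $P$ be the set of partial functions from $\mu$ to $2$ of size $<\kappa$. It is closed under restrictions and under unions of two conditions with disjoint domains, and domains have size at most $\kappa$. Since $\kappa$ is regular, GCH gives $\kappa^{<\kappa}=\kappa$ and $2^{<\kappa}=\kappa$. So, by the $\Delta$-system lemma, among any $\kappa^+$ conditions there are $\kappa^+$ whose domains form a $\Delta$-system with some root $r$. There are at most $2^{|r|}\le\kappa$ functions on $r$, so two of these conditions agree on $r$ and are compatible. Thus $P$ has the $\kappa^+$-c.c. and is $\kappa$-admissible.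

By regularity of $\kappa$, descending sequences of length $<\kappa$ have lower bounds (their unions), so no new sequences of ordinals of length $<\kappa$ are added. Hence cardinals $\le\kappa$ are preserved; those above $\kappa$ are preserved by the chain condition. For each cardinal $\delta<\kappa$, the subsets of $\delta$ in the extension are those of $W$, and $(2^\delta)^W\le\kappa$; so $2^{<\kappa}=\kappa$ in the extension. Splitting the generic function via a bijection $\mu\times\kappa\to\mu$ gives $\mu$ distinct subsets of $\kappa$. Conversely $|P|\le\mu^\kappa=\mu$ by (8), since $\mathrm{cf}(\mu)>\kappa$ and $\mu>\kappa$, and there are at most $(\mu^\kappa)^\kappa=\mu$ nice names for subsets of $\kappa$. So $2^\kappa=\mu$.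

Now repeat Steps 3 and 4 for this $\kappa$. Step 3 used only (8), Theorem 3, and that $\mathrm{cf}(\lambda)>\kappa$ in $W[G]$ implies the same in $W$. Step 4 used Theorem 3 for the individual cardinals $\lambda_n$, which have to be successor cardinals above $\kappa$ in $W$; since $W$ and $W[G]$ have the same cardinals, every successor cardinal of $W[G]$ above $\kappa$ is one in $W$. The sequence $\langle\lambda_n:n<\omega\rangle$ itself is only needed in $W[G]$. So the conclusion of (b) holds for $\kappa$, and its case $\lambda=\kappa^+$ gives $\kappa^+\in dd(X)$ whenever $d(X)=\kappa$ and $\pi(X)>\kappa^+$. $\blacksquare$
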